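# Triples of type $(3,2,p)$ in $\mathrm{PSL}_n(q)$ and one-face dessins

## 1. Orders 3, 2 and $p$ in $\mathrm{PSL}_n(q)$: guessing "yes" and testing $p=3,5,7,13$

The group $\mathrm{PSL}_n(q)$ permutes the points of the projective space $\mathbb P^{n-1}(\mathbb F_q)$. Suppose the number of points is a prime $p$. Can we find in the group an element $x$ of order 3 and an element $y$ of order 2 whose product has order $p$, and which together generate the whole group? Such groups have elements of orders 2 and 3 in abundance, and two elements chosen without special care tend not to sit in a small subgroup. So the first guess is yes, for every $p$ that is not too small. That guess will turn out to be right. Let us fix the terms and then test it.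

**Definition (projective prime).** A prime $p$ is a *projective prime* if $p=\frac{q^n-1}{q-1}=1+q+\dots+q^{n-1}$ for some prime power $q$ and some integer $n\ge2$. This is the number of points of $\mathbb P^{n-1}(\mathbb F_q)$.

For example $5=1+4$, $7=1+2+2^2$, $13=1+3+3^2$. A prime can have more than one representation: $31=1+5+5^2=1+2+2^2+2^3+2^4$.

**Definition (dessin, monodromy group, type).** A dessin d'enfant of degree $N$ is determined, up to isomorphism, by a triple $(x,y,z)$ of permutations in $S_N$ with $xyz=1$ that generate a transitive group $G=\langle x,y,z\rangle$, its *monodromy group*. Two triples give isomorphic dessins exactly when some element of $S_N$ conjugates one to the other, simultaneously in all three entries. The dessin has *type* $(3,2,p)$ if $x,y,z$ have orders $3,2,p$.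

Geometrically the dessin is a bipartite graph with $N$ edges drawn on a closed oriented surface. The cycles of $x$ are the black vertices, those of $y$ the white vertices, those of $z$ the faces. The genus $g$ is therefore given by
$$2-2g=\#\mathrm{cycles}(x)+\#\mathrm{cycles}(y)+\#\mathrm{cycles}(z)-N. \tag{1}$$
Permutations and matrices act on the left, so $xy$ means "first $y$, then $x$".

The statement to be decided is taken from Gareth A. Jones and Alexander K. Zvonkin, "Klein's ten planar dessins of degree 11, and beyond", arXiv:2104.12015 (2021).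

**Conjecture.** For each projective prime $p=1+q+\dots+q^{n-1}>3$ there exists at least one dessin of type $(3,2,p)$ and degree $p$ with monodromy group $\mathrm{PSL}_n(q)$.

The quantifier ranges over every pair $(q,n)$, so for $p=31$ two groups must be treated: $\mathrm{PSL}_3(5)$ and $\mathrm{PSL}_5(2)$. Note that we only have to find $x$ and $y$; then $z=(xy)^{-1}$.

**The case $p=3$.** Here $(q,n)=(2,2)$ and the group is $S_3$. In a triple with $xyz=1$, where $x$ and $z$ have order 3, both are even permutations, so $y$ is even. But elements of order 2 in $S_3$ are odd. The guess fails, which explains the hypothesis $p>3$.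

**The case $p=5$.** Here $(q,n)=(4,2)$. The group $\mathrm{PSL}_2(4)$ has order 60 and acts faithfully on 5 points, so it is the subgroup $A_5$ of index 2 in $S_5$. Take $x=(1\,2\,3)$ and $y=(1\,4)(2\,5)$. Then $xy$ sends $1\mapsto4\mapsto2\mapsto5\mapsto3\mapsto1$, a 5-cycle. The group generated lies in $A_5$ and has order divisible by $30$; since $A_5$ is simple it has no subgroup of index 2, so the group is $A_5$. By (1), with $3+3+1-5=2$, the genus is 0.

**The case $p=7$.** Here $(q,n)=(2,3)$. Over $\mathbb F_2$ let $V=\langle e_0,e_1,e_2\rangle$ and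
$$y:\ e_0\mapsto e_0,\ e_1\leftrightarrow e_2,\qquad x:\ e_0\mapsto e_1,\ e_1\mapsto e_0+e_1,\ e_2\mapsto e_2 .$$
Then $T=yx$ sends $e_0\mapsto e_2$, $e_1\mapsto e_0+e_2$, $e_2\mapsto e_1$. Follow $e_0$:
$$e_0\mapsto e_2\mapsto e_1\mapsto e_0+e_2\mapsto e_1+e_2\mapsto e_0+e_1+e_2\mapsto e_0+e_1\mapsto e_0 ,$$
a 7-cycle on the points. If we number the points $1,\dots,7$ in this order, then $T=(1\,2\,3\,4\,5\,6\,7)$, $y=(2\,3)(4\,7)$, $x=(1\,3\,7)(4\,5\,6)$. The group $H=\langle x,y\rangle$ has order divisible by 42, hence index 1, 2 or 4 in $SL_3(2)$, which is simple of order 168. A subgroup of index 2 or 4 would embed this group into $S_4$, of order 24. So $H=SL_3(2)=\mathrm{PSL}_3(2)$, and by (1), with $3+5+1-7=2$, the genus is 0.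

**The case $p=13$.** Here $(q,n)=(3,3)$, and the same recipe over $\mathbb F_3$, with signs chosen to make the determinants 1, is
$$y:\ e_0\mapsto -e_0,\ e_1\leftrightarrow e_2,\qquad x:\ e_0\mapsto e_1,\ e_1\mapsto -e_0-e_1,\ e_2\mapsto e_2 .$$
Now $T=yx$ sends $e_0\mapsto e_2$, $e_1\mapsto e_0-e_2$, $e_2\mapsto e_1$. Its characteristic polynomial is $t^3+t-1$ (computed in Section 2). At $t=-1$ this is $-3=0$ in $\mathbb F_3$. So $T$ has an eigenvector, fixes a point, and is not a 13-cycle. The guess has survived, but this recipe has not.

## 2. The two obstacles: $n-1$ coefficients to prescribe, and generation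

The failure at $p=13$ shows what has to be arranged. An element of $GL_n(q)$ whose characteristic polynomial is the minimal polynomial $f$ of some $\zeta\in\mathbb F_{q^n}$ of order $p$ and degree $n$ has order $p$. So we would like to find $x,y\in SL_n(q)$ of orders 3 and 2 for which $yx$ has a *prescribed* characteristic polynomial. The constant term is forced by the determinant, which leaves $n-1$ coefficients to hit. A fixed pair $(x,y)$ gives one fixed polynomial. One may try to vary $x$ in its conjugacy class, but the entries of $hxh^{-1}$ are rational functions of the entries of $h$, and solving $n-1$ such equations over a finite field is not something that one can do by inspection.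

Here is a way to vary $x$ that stays linear. In the example, $x$ acts on $S=\langle e_0,e_1\rangle$ with $x^2+x+1=0$. Replace $xe_2=e_2$ by $xe_2=e_2+w$ with *any* $w\in S$. Then
$$x^3e_2=e_2+(1+x+x^2)w=e_2 ,$$
so $x$ still has order 3. The vector $w$ has $2=n-1$ free coordinates, exactly the number of coefficients to be hit. Moreover only one column of $T=yx$ changes, so the determinant $\det(t-T)$ depends on $w$ in an affine way. Let us compute for $n=3$ over any field. With $w=ae_0+be_1$, and $ye_0=-e_0$, the map $T$ sends
$$e_0\mapsto e_2,\qquad e_1\mapsto e_0-e_2,\qquad e_2\mapsto -ae_0+e_1+be_2,$$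
so
$$T=\begin{pmatrix}0&1&-a\\0&0&1\\1&-1&b\end{pmatrix}.$$
The trace is $b$, the principal $2\times2$ minors are $0$, $a$, $1$, and the determinant is 1. Therefore
$$\det(t-T)=t^3-bt^2+(a+1)t-1 .\tag{2}$$
Every monic cubic with constant term $-1$ occurs, for exactly one $w$. For $w=0$ we recover $t^3+t-1$.

Back to $p=13$. The polynomial $t^3-t-1$ has no root in $\mathbb F_3$ (it takes the value $-1$ everywhere), so it is irreducible; its root $\zeta\in\mathbb F_{27}$ has norm $-f(0)=1$, that is $\zeta^{13}=1$, and $\zeta\ne1$, so $\zeta$ has order 13. By (2) we need $b=0$ and $a+1=-1$, so $a=1$ and $w=e_0$. This gives a 13-cycle.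

There remains the second obstacle, generation. For $p=7$ we used that a proper subgroup of order divisible by $42$ would have a very small index. For $SL_3(3)$, of order $5616=78\cdot72$, the same count leaves all divisors of 72 as possible indices, and embedding a simple group of order 5616 in $S_{72}$ contradicts nothing. So something better than counting is needed. For this second obstacle we shall use theorems on permutation groups of prime degree and on linear groups; for the first, the idea just seen works for every odd $n$.

## 3. Prescribing the characteristic polynomial of an involution times an element of order three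

**Theorem 1.** Let $F$ be any field, $n=2m+1\ge3$ odd, and $f\in F[t]$ monic of degree $n$ with $f(0)=-1$. Then there are $x,y\in SL_n(F)$ of orders exactly $3$ and $2$ such that $yx$ has characteristic polynomial $f$.

**Step 1: the matrices.** The purpose is to write down $y$, and a family $x_w$ with $2m$ linear parameters. Let $V$ have basis $e_0,\dots,e_{2m}$, let $S=\langle e_0,\dots,e_{2m-1}\rangle$, and put $\varepsilon=(-1)^m$. Define
$$ye_0=\varepsilon e_0,\qquad y:\ e_{2i-1}\leftrightarrow e_{2i}\quad(1\le i\le m).$$
Then $y^2=1\neq y$, and $\det y=\varepsilon(-1)^m=1$. For $w\in S$ define $x=x_w$ by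
$$xe_{2i}=e_{2i+1},\quad xe_{2i+1}=-e_{2i}-e_{2i+1}\quad(0\le i\le m-1),\qquad xe_{2m}=e_{2m}+w .$$
So $x$ pairs the basis vectors as $(e_0,e_1),(e_2,e_3),\dots$, while $y$ pairs them as $(e_1,e_2),(e_3,e_4),\dots$; together they link all of them in a chain. On each pair $\langle e_{2i},e_{2i+1}\rangle$ the map $x$ is the companion matrix of $t^2+t+1$, of determinant 1. Hence $x^2+x+1=0$ and $x^3=1$ on $S$, and $x^3e_{2m}=e_{2m}+(1+x+x^2)w=e_{2m}$. So $x^3=1\ne x$ in every characteristic, and $\det x=1$.

**Step 2: the product.** The purpose is to see how $T_w=yx_w$ depends on $w$. Applying $y$ to the formulas for $x$ gives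
$$\begin{aligned}T_we_{2i}&=e_{2i+2}&&(0\le i\le m-1),\\ T_we_1&=-\varepsilon e_0-e_2,\\ T_we_{2i+1}&=-e_{2i-1}-e_{2i+2}&&(1\le i\le m-1),\\ T_we_{2m}&=e_{2m-1}+yw .\end{aligned}\tag{3}$$
Let $\alpha_0,\dots,\alpha_{2m}$ be the coordinate functionals. Only the last line contains $w$, so $T_w=T_0+(yw)\otimes\alpha_{2m}$, where $u\otimes\alpha$ is the map $v\mapsto\alpha(v)u$. For an invertible matrix $A$, a column $u$ and a row $\alpha$ we have $\det(A-u\alpha)=\det A\cdot(1-\alpha A^{-1}u)=\det A-\alpha\,\mathrm{adj}(A)\,u$. With $A=t-T_0$ over $F(t)$ this reads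
$$\det(t-T_w)=\det(t-T_0)-L(w),\qquad L(w)=\alpha_{2m}\,\mathrm{adj}(t-T_0)\,yw .\tag{4}$$

**Step 3: domain and target of $L$ have the same dimension.** The map $L$ is linear in $w\in S$. The entries of the adjugate have degree at most $n-1=2m$, so $\deg L(w)\le2m$. Since $\det T_w=1$ for every $w$, both characteristic polynomials in (4) have constant term $(-1)^n=-1$, so $L(w)$ has no constant term. Hence $L$ maps $S$, of dimension $2m$, into $\langle t,t^2,\dots,t^{2m}\rangle$, also of dimension $2m$.

**Step 4: $L$ is injective.** This is the heart of the matter. Let $L(w)=0$ and put $u=yw$. Dividing by $\det(t-T_0)$ we get $\alpha_{2m}(t-T_0)^{-1}u=0$. Over $F((t^{-1}))$ we have $(t-T_0)^{-1}=\sum_{k\ge0}T_0^kt^{-k-1}$, so $\alpha_{2m}T_0^ku=0$ for all $k\ge0$. Thus $u$ lies in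
$$M=\{v\in V:\ \alpha_{2m}T_0^kv=0\ \text{for all }k\ge0\}.$$
We show $M=0$. Clearly $T_0M\subseteq M$, and $T_0$ is invertible, so $T_0M=M$. Consequently *a functional $\alpha$ vanishes on $M$ as soon as $\alpha\circ T_0$ does*. Now read off from (3) with $w=0$ the coordinates of $T_0v$. In general
$$\begin{aligned}\alpha_{2m-1}\circ T_0&=\alpha_{2m},\\ \alpha_{2i-1}\circ T_0&=-\alpha_{2i+1}&&(1\le i\le m-1),\\ \alpha_0\circ T_0&=-\varepsilon\alpha_1,\\ \alpha_{2i+2}\circ T_0&=\alpha_{2i}-\alpha_{2i+1}&&(0\le i\le m-1).\end{aligned}\tag{5}$$
By definition (the case $k=0$) $\alpha_{2m}$ vanishes on $M$. The first line of (5) gives that $\alpha_{2m-1}$ vanishes on $M$. The second line gives the same for $\alpha_{2m-3},\alpha_{2m-5},\dots,\alpha_1$ in turn. The third line gives it for $\alpha_0$. The fourth line gives it for $\alpha_2$, then $\alpha_4$, and so on up to $\alpha_{2m}$, since all odd coordinates have already been dealt with. For $m=2$ the order is $\alpha_4,\alpha_3,\alpha_1,\alpha_0,\alpha_2$. All coordinates vanish on $M$, so $M=0$, $u=0$ and $w=yu=0$.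

**Step 5: conclusion.** By Steps 3 and 4, $L$ is an isomorphism from $S$ onto $\langle t,\dots,t^{2m}\rangle$. Since $\det(t-T_0)$ and $f$ are monic of degree $n$ with constant term $-1$, their difference lies in this space. So some $w$ has $L(w)=\det(t-T_0)-f$, and then $\det(t-T_w)=f$ by (4). $\square$

## 4. Burnside, Cameron–Kantor, and the prime case

**Theorem 2.** Let $q$ be a prime power, $n\ge2$, and $p=(q^n-1)/(q-1)>3$ prime. Then there is a dessin of type $(3,2,p)$ and degree $p$ with monodromy group $\mathrm{PSL}_n(q)$ (acting on the points of $\mathbb P^{n-1}(\mathbb F_q)$).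

So the conjecture is true. Two published results enter.

**(B)** Burnside: a transitive permutation group of prime degree $p$ is either 2-transitive or permutation isomorphic to a subgroup of $\mathrm{AGL}_1(p)$. (Dixon–Mortimer, *Permutation Groups*, §3.5.)

**(CK)** Cameron–Kantor, J. Algebra 60 (1979) 384–422, Theorem I: if $n\ge3$ and $H\le\Gamma L_n(q)$ is 2-transitive on the points of $\mathbb P^{n-1}(\mathbb F_q)$, then $H\ge SL_n(q)$, or $(n,q)=(4,2)$ and $H=A_7$.

Here $\mathrm{AGL}_1(p)$ is the group of maps $s\mapsto as+b$ of $\mathbb F_p$ with $a\ne0$, and $\Gamma L_n(q)$ is the group of invertible semilinear maps of $\mathbb F_q^n$, those additive $g$ with $g(\lambda v)=\lambda^{\theta}g(v)$ for a field automorphism $\theta$ depending on $g$; for example $v\mapsto$ (coordinatewise squares) on $\mathbb F_4^n$.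

**Step 1: $n$ is prime and $\mathrm{PSL}_n(q)=SL_n(q)$.** This lets us work with matrices. If $n=ab$ with $a,b>1$, then
$$p=\frac{q^{ab}-1}{q^a-1}\cdot\frac{q^a-1}{q-1}$$
with both factors greater than 1, which is impossible. So $n$ is prime. If $n\mid q-1$, then $p=1+q+\dots+q^{n-1}\equiv n\equiv0\pmod n$, so $p=n$; but $p>n$. So $\gcd(n,q-1)=1$. The scalars in $SL_n(q)$ are the $\lambda$ with $\lambda^n=1$, hence only $\lambda=1$. So $G:=SL_n(q)=\mathrm{PSL}_n(q)$ acts faithfully on the $p$ points.

**Step 2: the polynomial.** We look for a polynomial that forces order $p$. Let $\zeta\in\mathbb F_{q^n}^*$ have order $p$. As $p>q-1$, $\zeta\notin\mathbb F_q$, and as $n$ is prime there is no field strictly between $\mathbb F_q$ and $\mathbb F_{q^n}$. So the minimal polynomial $f$ of $\zeta$ over $\mathbb F_q$ has degree $n$. Its constant term is $(-1)^n$ times the norm $\zeta^{1+q+\dots+q^{n-1}}=\zeta^p=1$, so $f(0)=(-1)^n$. A matrix with characteristic polynomial $f$ is diagonalizable over $\mathbb F_{q^n}$ with eigenvalues $\zeta^{q^i}$, all of order $p$, so it has order exactly $p$.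

**Step 3: $x,y\in G$ of orders $3,2$ with $yx$ of order $p$.** If $n$ is odd, then $f(0)=-1$, and Theorem 1 over $\mathbb F_q$ gives them. If $n$ is even, then $n=2$ and $p=q+1>3$ is prime, so $q$ is even and $\zeta^q=\zeta^{-1}$. Put $\tau=\zeta+\zeta^{-1}=\zeta+\zeta^q\in\mathbb F_q$, so $f=t^2+\tau t+1$, put $b=\tau+1$, and
$$x=\begin{pmatrix}0&1\\1&1\end{pmatrix},\quad y=\begin{pmatrix}1&b\\0&1\end{pmatrix},\quad yx=\begin{pmatrix}b&1+b\\1&1\end{pmatrix}.$$
In characteristic 2, all determinants are 1. The characteristic polynomial of $x$ is $t^2+t+1$, so $x$ has order 3. If $b=0$, then $\tau=1$ and $\zeta^2+\zeta+1=0$, so $\zeta$ would have order $3\neq p$; hence $b\ne0$ and $y$ has order 2. (This is where $p=3$ is lost.) The trace of $yx$ is $b+1=\tau$ and its determinant is 1, so its characteristic polynomial is $f$.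

For $q=4$: $\zeta^4+\zeta^3+\zeta^2+\zeta+1=0$ gives $\tau^2+\tau+1=0$, so $\tau\in\mathbb F_4\setminus\mathbb F_2$ and $b=\tau^2$.

**Step 4: a transitive group.** Put $H=\langle x,y\rangle$ and $z=(xy)^{-1}$, so $xyz=1$. Since $xy=y^{-1}(yx)y$, the element $z$ has order $p$. By faithfulness it is a permutation of order $p$ on $p$ points, so a $p$-cycle, and $H$ is transitive. Also by faithfulness, $x$ and $y$ have orders 3 and 2 as permutations.

**Step 5: $H$ is 2-transitive.** Otherwise, by (B), $H\le\mathrm{AGL}_1(p)$. The quotient of $\mathrm{AGL}_1(p)$ by its translation group $C_p$ is cyclic of order $p-1$, so the image of $xy$, an element of order $p$, is trivial. The images of $x$ and $y$ are then mutually inverse, with orders dividing 3 and 2, so both are trivial. Hence $x\in C_p$ has order 3, contrary to $p>3$.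

**Step 6: $H=G$.** If $n\ge3$, then $n$ is a prime, so $n\ne4$, and (CK) gives $H\ge SL_n(q)$, so $H=G$. If $n=2$, let $P$ be a point. By 2-transitivity $H_P$ is transitive on the other $q$ points, so $q$ divides $|H_P|$. The group $G_P$ has order $q(q-1)$ with $q$ a power of 2, and it has a normal subgroup $U_P$ of order $q$ (the transvections that fix $P$, with the identity), which is therefore its unique Sylow 2-subgroup. A Sylow 2-subgroup of $H_P$ has order $q$, so it equals $U_P$. Thus $U_P\le H$ for every $P$, and the transvection groups $U_P$ generate $SL_2(q)$. So $H=G$.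

Hence $(x,y,z)$ is the monodromy triple of a dessin of type $(3,2,p)$ and degree $p$ with monodromy group $\mathrm{PSL}_n(q)$. $\square$

## 5. All odd $n$: two conjugacy classes and a precise statement

The primality of $p$ was used in Steps 1 and 2 and, through Burnside, in Step 5; Theorem 1 did not need it. For odd $n$ one can drop primality and also count. Let $n=2m+1\ge3$, $q=r^e$ with $r$ prime, $N=(q^n-1)/(q-1)$ (not assumed prime), and $\varepsilon=(-1)^m$. Let

* $\mathcal X$ be the $GL_n(q)$-class of $P_3\oplus C^{\oplus(m-1)}$, where $P_3$ and $C$ are the companion matrices of $t^3-1$ and $t^2+t+1$;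
* $\mathcal Y$ be the $GL_n(q)$-class of those $y$ with $y^2=1$ and $\operatorname{rank}(y-\varepsilon)=m$.

The second item does describe one class. For $q$ odd, $y$ is diagonalizable with eigenvalue $\varepsilon$ of multiplicity $m+1$ and $-\varepsilon$ of multiplicity $m$. For $q$ even, $y$ is unipotent of Jordan type $(2^m,1)$. The determinants are $1$: for $\mathcal X$ clearly, for $\mathcal Y$ and $q$ odd because $\varepsilon^{m+1}(-\varepsilon)^m=\varepsilon(-1)^m=1$. So $\mathcal X,\mathcal Y\subset SL_n(q)$, and their elements have orders 3 and 2. If $r\ne3$, then $t^3-1$ is separable, and $\mathcal X$ consists of the semisimple matrices with characteristic polynomial $(t-1)(t^2+t+1)^m$. If $r=3$, it consists of the unipotent matrices of Jordan type $(3,2^{m-1})$. Both classes have representatives with entries in the prime field (for $\mathcal Y$, the $y$ of Theorem 1, as we check in Section 7), so they are stable under field automorphisms. They are stable under inversion: $P_3^{-1}=P_3^{\mathsf T}$ is conjugate to $P_3$, and $C^{-1}=-1-C$ is a non-scalar $2\times2$ matrix with the same characteristic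 polynomial as $C$.

For $n=3$, $\mathcal X$ is the class of the permutation matrix of a 3-cycle. The *field of moduli* of a dessin is the fixed field of its stabilizer in $\mathrm{Gal}(\overline{\mathbb Q}/\mathbb Q)$ acting on isomorphism classes of dessins; it is discussed in Section 10.

**Theorem 3.** With this notation the following hold.

1. $\mathrm{PSL}_n(q)$, acting on points, contains an $N$-cycle if and only if $\gcd(n,q-1)=1$. So this condition is necessary for a one-face dessin of degree $N$ with monodromy group $\mathrm{PSL}_n(q)$ in its natural action.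
2. Let $\gcd(n,q-1)=1$, so $\mathrm{PSL}_n(q)=SL_n(q)=:G$, and let $T\in G$ act as an $N$-cycle. Then there are exactly $N$ pairs $(x,y)\in\mathcal X\times\mathcal Y$ with $yx=T$. They form one regular orbit under conjugation by $\langle T\rangle$, and every such pair generates $G$.
3. Consequently, for odd $n\ge3$, a one-face dessin of type $(3,2,N)$ and degree $N$ with monodromy group $\mathrm{PSL}_n(q)$ in its natural action exists if and only if $\gcd(n,q-1)=1$. In that case exactly $\varphi(N)/(ne)$ isomorphism classes have $x\in\mathcal X$, $y\in\mathcal Y$. Their genus is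
$$g=\tfrac1{12}\,(N+6-4F_x-3F_y),$$
where $F_x=1,\ \frac{2(q^m-1)}{q-1}+1,\ \frac{q^m-1}{q-1}$ for $q\equiv2,1,0\pmod3$ respectively, and $F_y=\frac{q^{m+1}-1}{q-1}$ for $q$ even, $F_y=\frac{q^{m+1}+q^m-2}{q-1}$ for $q$ odd.
4. These $\varphi(N)/(ne)$ dessins form a single orbit of $\mathrm{Gal}(\overline{\mathbb Q}/\mathbb Q)$. Each has field of moduli the fixed field of $\langle r\rangle\le(\mathbb Z/N)^*$ in $\mathbb Q(e^{2\pi i/N})$.

In the projective prime case with $n$ odd, $\gcd(n,q-1)=1$ holds automatically (Step 1 of Section 4), so with $N=p$ there are exactly $(p-1)/(ne)$ dessins with $x\in\mathcal X$, $y\in\mathcal Y$. For $p=7$: $F_x=1$, $F_y=3$, so there are $6/3=2$, of genus $\frac{7+6-4-9}{12}=0$. For $p=13$: $F_x=1$, $F_y=5$, so $12/3=4$, of genus $\frac{13+6-4-15}{12}=0$. For $p=31$, both with $(q,n)=(5,3)$ and with $(2,5)$, $F_x=1$ and $F_y=7$, so the genus is $\frac{31+6-4-21}{12}=1$; there are $30/3=10$ with $\mathrm{PSL}_3(5)$ and $30/5=6$ with $\mathrm{PSL}_5(2)$.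

## 6. $N$-cycles, Singer cycles and the norm

**Definition (Singer cycle).** A *Singer cycle* in $GL_n(q)$ is a cyclic subgroup of order $q^n-1$. The example to keep in mind: identify $\mathbb F_q^n$ with the field $K=\mathbb F_{q^n}$ and let $K^*$ act by multiplication. For $q=2$, $n=3$ this is $\mathbb F_8^*$, of order 7.

**Step 1: an $N$-cycle forces $\gcd(n,q-1)=1$.** Suppose that $\mathrm{PSL}_n(q)$ contains an $N$-cycle and lift it to $T\in SL_n(q)$. The abelian group $A=\langle T\rangle\mathbb F_q^*$ is transitive on the nonzero vectors of $V$, because $\langle T\rangle$ is transitive on points and the scalars are transitive on the nonzero vectors of each point. A faithful transitive abelian group is regular, so $|A|=q^n-1$. In particular $A$ acts irreducibly. Put $K=\mathbb F_q[T]=\mathbb F_q[A]$, a commutative algebra. The kernel of a nonzero element of $K$ is an $A$-invariant proper subspace, hence $0$; so every nonzero element of $K$ is invertible, and $K$, being finite, is a field. For $0\ne v\in V$ the space $Kv$ is invariant, so $V=Kv$ and $|K|=q^n$. Comparing orders, $A=K^*$, and $V\cong K$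 with $A$ acting by multiplication. So the determinant on $K^*$ is the norm $K^*\to\mathbb F_q^*$, which is onto. But $\det T=1$ and $\det\lambda=\lambda^n$, so $\det A=(\mathbb F_q^*)^n$. Thus every element of $\mathbb F_q^*$ is an $n$-th power, that is $\gcd(n,q-1)=1$.

**Step 2: the converse.** Let $\gcd(n,q-1)=1$ and let $\zeta\in\mathbb F_{q^n}^*$ have order $N$. Multiplication by $\zeta$ has determinant equal to the norm $\zeta^{1+q+\dots+q^{n-1}}=\zeta^N=1$. If $\zeta^i$ fixes a point, then $\zeta^i=\lambda\in\mathbb F_q^*$, and taking norms, $\lambda^n=1$, so $\lambda=1$. So $\langle\zeta\rangle$, of order $N$, acts on the $N$ points with all stabilizers trivial, hence regularly, and its generator is an $N$-cycle. This proves part 1; the second sentence of part 1 follows because the single face of a one-face dessin makes $z$ an $N$-cycle.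

**Step 3: description of all $N$-cycles.** We record for later: when $\gcd(n,q-1)=1$, the $N$-cycles in $G=SL_n(q)$ are exactly the elements that act, for some identification $V\cong\mathbb F_{q^n}$, as multiplication by some $\zeta$ of order $N$, and then $\mathbb F_q[\zeta]=\mathbb F_{q^n}$. Indeed such elements are $N$-cycles by Step 2. Conversely an $N$-cycle $T$ is multiplication by some $\zeta$ with $\mathbb F_q[\zeta]=K$ by Step 1; its norm is $\det T=1$, so $\zeta^N=1$, while the order of $T$ is a multiple of $N$. In particular the characteristic polynomial of $T$ is irreducible.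

For $(q,n)=(4,3)$ we have $N=21$ and $\gcd(3,3)=3$, so $\mathrm{PSL}_3(4)$ has no 21-cycle. For $(q,n)=(9,3)$, $N=91=7\cdot13$ is composite and $\gcd(3,8)=1$, so Theorem 3 says something that Theorem 2 does not.

## 7. Generation from the rank of $y-\varepsilon$, and existence in the class $\mathcal X$

From here through Section 9, $\gcd(n,q-1)=1$, $G=SL_n(q)=\mathrm{PSL}_n(q)$, $Z=\mathbb F_q^*$ is the group of scalars, and $T\in G$ is an $N$-cycle. By Section 6, $\langle T\rangle Z=K^*$ with $K=\mathbb F_q[T]$.

When $N$ is composite, Burnside's theorem is not available, so generation needs another source. Since $H$ together with $Z$ contains a Singer cycle, the following applies.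

**(K)** Kantor, J. Algebra 62 (1980) 232–234: a subgroup of $GL_n(q)$ containing a Singer cycle has a normal subgroup $GL_{n/s}(q^s)$, naturally embedded, for some $s\mid n$.

"Naturally embedded" means that $V$ is viewed as a vector space of dimension $n/s$ over $\mathbb F_{q^s}$. For $n=9$, $q=2$, the group $GL_3(8)$ contains $GL_1(2^9)=\mathbb F_{512}^*$, a Singer cycle of $GL_9(2)$, and such subgroups must be excluded.

**Step 1: every pair generates $G$.** Let $y\in\mathcal Y$, $x^3=1$, $yx=T$ and $H=\langle x,y\rangle$. Then $HZ\ge\langle T\rangle Z=K^*$, so (K) gives $GL_{n/s}(q^s)\trianglelefteq HZ$ for some $s\mid n$. The centre of this normal subgroup is $\mathbb F_{q^s}^*$; it is characteristic in the subgroup, so $HZ$ normalizes it, and hence normalizes the field $\mathbb F_{q^s}\subset\mathrm{End}(V)$. Conjugation by elements of $HZ$ therefore induces automorphisms of $\mathbb F_{q^s}$ that are trivial on $\mathbb F_q$, which means $HZ\le\Gamma L_{n/s}(q^s)$ with a homomorphism to $\mathrm{Gal}(\mathbb F_{q^s}/\mathbb F_q)$, of order $s$. As $s$ divides $n$, it is odd, so the involution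 $y$ has trivial image: $y$ is $\mathbb F_{q^s}$-linear. Then $\operatorname{im}(y-\varepsilon)$ is an $\mathbb F_{q^s}$-subspace, and $s$ divides its $\mathbb F_q$-dimension $m$. But $s$ also divides $2m+1$. So $s=1$ and $HZ=GL_n(q)$. As $Z$ is central, $H'=(HZ)'=GL_n(q)'=SL_n(q)$, where we use $n\ge3$. Finally $\det x=\det T/\det y=1$, so $H\le SL_n(q)$, and $H=G$.

**Step 2: a pair with $y\in\mathcal Y$.** The characteristic polynomial $f$ of $T$ is irreducible, with $f(0)=(-1)^n\det T=-1$. By the proof of Theorem 1 some $T_w=yx_w$ has characteristic polynomial $f$. Two matrices with the same irreducible characteristic polynomial are conjugate in $GL_n(q)$, so after conjugation $yx_w=T$. The map $y-\varepsilon$ kills $e_0$, and on each $\langle e_{2i-1},e_{2i}\rangle$ it is $\begin{pmatrix}-\varepsilon&1\\1&-\varepsilon\end{pmatrix}$, of determinant $\varepsilon^2-1=0$ and rank 1. So its rank is $m$ and $y\in\mathcal Y$.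

**Step 3: $x=x_w$ lies in $\mathcal X$.** If $r\ne3$, then $x^3=1$ makes $x$ semisimple, and its characteristic polynomial is $(t^2+t+1)^m(t-1)$. So $x\in\mathcal X$.

Let $r=3$ and $\nu=x-1$. Then $\nu^3=x^3-1=0$. On $S$ we have $\nu^2=x^2-2x+1=x^2+x+1=0$, and $S$ is a direct sum of $m$ two-dimensional blocks on each of which $\nu$ is nilpotent and nonzero. So $\nu|_S$ has rank $m$, and $\ker(\nu|_S)=\nu(S)$. Also $\nu e_{2m}=w$.

Suppose first $\nu w\neq0$. Then $\nu^2$ has image $\langle\nu w\rangle$, of rank 1. Moreover $w\notin\nu(S)$, since $\nu$ kills $\nu(S)$; so $\operatorname{rank}\nu=m+1$. The number of Jordan blocks is $n-(m+1)=m$, the number of blocks of size at least 2 is $(m+1)-1=m$, and the number of size at least 3 is 1. The type is $(3,2^{m-1})$, so $x\in\mathcal X$.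

Suppose now $\nu w=0$. Then $w\in\ker(\nu|_S)=\nu(S)$, so $\operatorname{rank}\nu=m$ and $\dim\ker(x-1)=m+1$. But also $\dim\ker(y-\varepsilon)=n-m=m+1$. As $(m+1)+(m+1)>n$, there is $v\neq0$ with $xv=v$ and $yv=\varepsilon v$, so $Tv=\varepsilon v$. This contradicts the irreducibility of $f$, of degree $n\ge3$. So this case does not occur.

For $p=13$, in Section 2 we had $w=e_0$ and $\nu w=e_1-e_0\ne0$, as it must be.

## 8. Scott's inequality and the rigidity of the pair

It remains, for part 2, to show that any two pairs in $\mathcal X\times\mathcal Y$ with product $T$ differ by conjugation. The tool is the following (Scott, Ann. of Math. 105 (1977), Theorem 1), whose short proof we include.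

**(S)** If $g_1\cdots g_k=1$ and $\Gamma=\langle g_i\rangle$ acts linearly on a finite-dimensional space $W$, then
$$\sum_i(\dim W-\dim W^{g_i})\ge2\dim W-\dim W^\Gamma-\dim(W^*)^\Gamma .$$

**Proof of (S).** Let $E=\bigoplus_i(1-g_i)W$, so that $\dim E$ is the left-hand side. Consider
$$\beta:W\to E,\quad w\mapsto((1-g_1)w,\dots,(1-g_k)w),\qquad \delta:E\to W,\quad(w_1,\dots,w_k)\mapsto w_1+g_1w_2+\dots+g_1\cdots g_{k-1}w_k .$$
The sum $\delta\beta(w)$ telescopes to $w-g_1\cdots g_kw=0$, so $\operatorname{im}\beta\subseteq\ker\delta$. The kernel of $\beta$ is $W^\Gamma$, so $\dim\operatorname{im}\beta=\dim W-\dim W^\Gamma$. Next, $\operatorname{im}\delta=\sum_i(1-g_i)W$. Indeed, for any $u$, telescoping shows that $u-g_1\cdots g_{i-1}u=\sum_{j<i}(1-g_j)\,g_{j+1}\cdots g_{i-1}u$ lies in $\sum_{j<i}(1-g_j)W$; with $u\in(1-g_i)W$, induction on $i$ gives that the first $i$ summands of $\delta$ have image $\sum_{j\le i}(1-g_j)W$. A functional vanishes on $\sum_i(1-g_i)W$ exactly when it is $\Gamma$-invariant, so $\dim\operatorname{im}\delta=\dim W-\dim(W^*)^\Gamma$. Now $\dim\operatorname{im}\beta\le\dim\ker\delta=\dim E-\dim\operatorname{im}\delta$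 is the claim. $\square$

**Step 1: dimensions of centralizers.** For a matrix $g$ let $C(g)$ be its centralizer in the algebra of all $n\times n$ matrices; its dimension does not change under field extension. A semisimple matrix with eigenvalue multiplicities $a_1,a_2,\dots$ has $\dim C=\sum a_i^2$. A unipotent matrix with $\lambda'_j$ Jordan blocks of size at least $j$ has $\dim C=\sum_j(\lambda_j')^2$. For $x\in\mathcal X$ the multiplicities are $m,m,1$ if $r\neq3$; if $r=3$ the type $(3,2^{m-1})$ has $\lambda'=(m,m,1)$. For $y\in\mathcal Y$ the multiplicities are $m+1,m$ if $q$ is odd; if $q$ is even the type $(2^m,1)$ has $\lambda'=(m+1,m)$. Finally $C(T)=\mathbb F_q[T]=K$, because the characteristic polynomial of $T$ is irreducible. Hence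
$$\dim C(x)+\dim C(y)+\dim C(T)=(2m^2+1)+(2m^2+2m+1)+(2m+1)=4m^2+4m+3=n^2+2 .\tag{6}$$

**Step 2: an intertwiner.** Let $(x,y),(x',y')\in\mathcal X\times\mathcal Y$ with $yx=y'x'=T$. The purpose is to find a nonzero map that carries one pair to the other. On $W=\mathrm{Hom}(V,V)$, of dimension $n^2$, let three operators act by $\phi\mapsto g'\phi g^{-1}$ for
$$(g,g')=(y,y'),\quad(x,x'),\quad(T^{-1},T^{-1}).$$
Their product in this order is $\phi\mapsto(y'x'T^{-1})\,\phi\,(yxT^{-1})^{-1}=\phi$. If $g'=kgk^{-1}$, then $g'\phi=\phi g$ says that $k^{-1}\phi\in C(g)$, so each operator has fixed space of dimension $\dim C(g)$; and $\dim C(T^{-1})=\dim C(T)$. With (6), the inequality (S) becomes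
$$3n^2-(n^2+2)\ge2n^2-\dim W^\Gamma-\dim(W^*)^\Gamma ,$$
so $\dim W^\Gamma+\dim(W^*)^\Gamma\ge2>0$.

If $W^\Gamma\ne0$, there is $\phi\ne0$ with $x'\phi=\phi x$ and $y'\phi=\phi y$. If $(W^*)^\Gamma\neq0$, write an invariant functional as $\phi\mapsto\operatorname{tr}(\psi\phi)$ with $\psi\ne0$; its invariance means $\operatorname{tr}(\psi g'\phi g^{-1})=\operatorname{tr}(g^{-1}\psi g'\phi)=\operatorname{tr}(\psi\phi)$ for all $\phi$, that is $\psi g'=g\psi$, an intertwiner in the other direction.

**Step 3: conclusion for part 2.** Both $\langle x,y\rangle$ and $\langle x',y'\rangle$ contain the irreducible element $T$, so by Schur's lemma the intertwiner is invertible. Taking $h=\phi$ or $h=\psi^{-1}$ we get $h\in GL_n(q)$ with $hxh^{-1}=x'$ and $hyh^{-1}=y'$. Then $hTh^{-1}=T$, so $h\in K^*$. Now $K^*=\langle T\rangle\times\mathbb F_q^*$: the orders $N$ and $q-1$ multiply to $q^n-1$, and a scalar $\lambda\in\langle T\rangle$ has $\lambda^n=\det\lambda=1$, so $\lambda=1$. Scalars conjugate trivially, so we may take $h\in\langle T\rangle$. Conversely $\langle T\rangle$ permutes the pairs with product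 $T$. The set of pairs is nonempty by Section 7, so it is one $\langle T\rangle$-orbit. An element of $\langle T\rangle$ that fixes a pair centralizes $\langle x,y\rangle=G$, so it is a scalar of determinant 1, hence $1$. The orbit is regular and there are exactly $N$ pairs. Generation was Step 1 of Section 7. This proves part 2.

## 9. Counting with $\langle r\rangle\le(\mathbb Z/N)^*$, and the genus

**Step 1: existence.** If $\gcd(n,q-1)=1$, part 1 gives an $N$-cycle $T$, part 2 gives a pair $(x,y)$ with $yx=T$ generating $G$, and $z=(xy)^{-1}$ is conjugate to $T^{-1}$. This is a one-face dessin of type $(3,2,N)$ and degree $N$. If $\gcd(n,q-1)\neq1$, part 1 excludes it.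

**Step 2: the normalizer of $G$ in $S_N$ is $P\Gamma L_n(q)$.** We need it because two triples that generate $G$ give isomorphic dessins exactly when they are conjugate by an element of $S_N$, and such an element normalizes $G$. For points $P\ne Q$ the orbits of $G_{P,Q}$ are $\{P\}$, $\{Q\}$, the other $q-1$ points of the line $PQ$, and the $q^2+\dots+q^{n-1}$ points off the line. To see this take $P=\langle e_1\rangle$, $Q=\langle e_2\rangle$ for some basis $e_1,\dots,e_n$. The matrices $\mathrm{diag}(a,b,(ab)^{-1},1,\dots,1)$ move $\langle e_1+e_2\rangle$ to every other point of the line apart from $P,Q$. For $v,v'\notin\langle e_1,e_2\rangle$ some linear map fixes $e_1,e_2$ and sends $v$ to $v'$; rescaling the image of $e_1$ makes its determinant 1. A permutation $\rho$ that normalizes $G$ sends the orbits of $G_{P,Q}$ to those of $G_{\rho P,\rho Q}$, and $\{P\},\{Q\}$ to $\{\rho P\},\{\rho Q\}$. Since $q-1<q^2$, the two remaining orbits have different sizes, so $\rho$ sends lines to lines. By the fundamental theorem of projective geometry ($n\ge3$), $\rho\in P\Gamma L_n(q)$. Conversely $P\Gamma L_n(q)$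 normalizes $\mathrm{PSL}_n(q)=G$.

Since $\gcd(n,q-1)=1$, every element of $\mathbb F_q^*$ is the determinant of a scalar, so $GL_n(q)=GZ$ and $PGL_n(q)=G$. Hence $P\Gamma L_n(q)$ is generated by $G$ and the coordinatewise Frobenius map $\Phi:a\mapsto a^r$.

**Step 3: from pairs to roots of unity.** By part 2, the pairs in $\mathcal X\times\mathcal Y$ with a given product $T$ form one orbit under $\langle T\rangle\le G$. So $(x,y)\mapsto yx$ induces a bijection from the $G$-orbits of pairs with product an $N$-cycle to the $G$-classes of $N$-cycles. As $GL_n(q)=GZ$, such a class is determined by the characteristic polynomial, so by Step 3 of Section 6 the classes correspond to the elements of order $N$ in $\mathbb F_{q^n}^*$ modulo $\zeta\mapsto\zeta^q$. Conjugation by $\Phi$ raises matrix entries to the $r$-th power, preserves $\mathcal X$ and $\mathcal Y$, and sends the root $\zeta$ to $\zeta^r$. So the isomorphism classes of dessins with $x\in\mathcal X$, $y\in\mathcal Y$ correspond to the elements of order $N$ modulo $\zeta\mapsto\zeta^r$. Fix one element $\zeta_0$ of order $N$; the others are $\zeta_0^k$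 with $k\in(\mathbb Z/N)^*$, and the isomorphism classes correspond to the cosets of $\langle r\rangle$ in $(\mathbb Z/N)^*$.

**Step 4: the order of $r$ modulo $N$ is $ne$.** Since $N$ divides $q^n-1=r^{ne}-1$, the order divides $ne$. If it were smaller, it would be some $o\le ne/2$, and then $N\le r^o-1<q^{n/2}<q^{n-1}<N$, a contradiction. So there are exactly $\varphi(N)/(ne)$ isomorphism classes.

**Step 5: the genus.** Let $F_x,F_y$ be the numbers of fixed points. Then $x$ has $F_x+\frac{N-F_x}3=\frac{N+2F_x}3$ cycles, $y$ has $\frac{N+F_y}2$, and $z$ has one. By (1),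
$$2-2g=\frac{N+2F_x}3+\frac{N+F_y}2+1-N ,$$
which gives $g=\frac1{12}(N+6-4F_x-3F_y)$. The fixed points are the points of the eigenspaces over $\mathbb F_q$. For $x$: if $q\equiv1\pmod3$ there are eigenspaces of dimensions $m,m,1$; if $q\equiv2\pmod3$ only the eigenvalue 1 lies in $\mathbb F_q$, with eigenspace of dimension 1; if $3\mid q$, the space $\ker(x-1)$ has dimension $m$, the number of Jordan blocks. For $y$: dimensions $m+1$ and $m$ if $q$ is odd, one eigenspace of dimension $m+1$ if $q$ is even. Counting $(q^d-1)/(q-1)$ points for each dimension $d$ gives the values in the statement. This proves part 3.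

## 10. The action of $\mathrm{Gal}(\overline{\mathbb Q}/\mathbb Q)$ through the cyclotomic character

We recall the standard dictionary. A dessin corresponds to a Belyi cover $\beta:X\to\mathbb P^1$, branched only over $0,1,\infty$, and defined over $\overline{\mathbb Q}$. Let $t$ be the coordinate on $\mathbb P^1$ and $L$ the Galois closure of $\overline{\mathbb Q}(X)/\overline{\mathbb Q}(t)$. The monodromy group, as a permutation group, is $\mathrm{Gal}(L/\overline{\mathbb Q}(t))$ acting on the cosets of $\mathrm{Gal}(L/\overline{\mathbb Q}(X))$. Let $Q$ be a place of $L$ over $0$, $1$ or $\infty$, with ramification index $k$, and let $u=t$, $t-1$ or $1/t$ be the corresponding local parameter, which has rational coefficients. The completion of $L$ at $Q$ is $\overline{\mathbb Q}((u^{1/k}))$. The *canonical inertia generator* at $Q$ is the element of $\mathrm{Gal}(L/\overline{\mathbb Q}(t))$ that multiplies $u^{1/k}$ by $\zeta_k=e^{2\pi i/k}$. The permutations $x,y,z$ are, up to conjugacy in the monodromy group, the canonical generators over $0,1,\infty$ (or all three are their inverses, according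 to orientation conventions; nothing below changes).

An element $\sigma\in\mathrm{Gal}(\overline{\mathbb Q}/\mathbb Q)$ acts on dessins by acting on the coefficients of $(X,\beta)$. The cyclotomic character $\chi$ is defined by $\sigma(\zeta_k)=\zeta_k^{\chi(\sigma)}$ for all $k$.

**Step 1: canonical generators of the conjugate dessin.** Let $\sigma$ act on $\overline{\mathbb Q}(t)$ through coefficients, fixing $t$, and extend it to an isomorphism $\hat\sigma:L\to L^\sigma$ onto the Galois closure of the conjugate cover, carrying $\overline{\mathbb Q}(X)$ to $\overline{\mathbb Q}(X^\sigma)$. Then $\iota(g)=\hat\sigma g\hat\sigma^{-1}$ is an isomorphism from $\mathrm{Gal}(L/\overline{\mathbb Q}(t))$ to $\mathrm{Gal}(L^\sigma/\overline{\mathbb Q}(t))$ that carries point stabilizers to point stabilizers: an isomorphism of permutation groups. Let $g$ be the canonical generator at $Q$. The map $\hat\sigma$ extends to the completions at $Q$ and $\sigma Q$; put $v=\hat\sigma(u^{1/k})$. As $u$ is rational, $v^k=u$, and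
$$\iota(g)(v)=\hat\sigma\bigl(g(u^{1/k})\bigr)=\hat\sigma(\zeta_ku^{1/k})=\zeta_k^{\chi(\sigma)}v .$$
So $\iota(g)$ is the $\chi(\sigma)$-th power of the canonical generator at $\sigma Q$. Put differently, the conjugate dessin has generators $x^\sigma,y^\sigma,z^\sigma$ that are conjugate, in its monodromy group, to $\iota(x)^c,\iota(y)^c,\iota(z)^c$, where $c=\chi(\sigma)^{-1}$ modulo the respective orders.

**Step 2: the action on parameters.** Identify the two permutation groups through $\iota$. Then the conjugate dessin is given by a triple $(x',y',z')$ generating $G$, with $x'$ conjugate to $x^{\pm1}$, so $x'\in\mathcal X$; with $y'$ conjugate to $y$, so $y'\in\mathcal Y$; and with $z'$ conjugate to $z^c$. So the set of dessins in part 3 is preserved. Since $yx$ is conjugate to $xy=z^{-1}$, and likewise for the primed triple, $y'x'$ is conjugate to $(yx)^c$. So the parameter $\zeta=\zeta_0^k$ becomes $\zeta^c$: on cosets of $\langle r\rangle$ in $(\mathbb Z/N)^*$, the element $\sigma$ acts as multiplication by $\chi(\sigma)^{-1}$.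

**Step 3: orbit and field of moduli.** Modulo $N$, the character $\chi$ maps onto $(\mathbb Z/N)^*$. So the action on cosets is transitive: the dessins form a single Galois orbit. The stabilizer of every one of them is $\{\sigma:\chi(\sigma)\bmod N\in\langle r\rangle\}$, whose fixed field is the fixed field of $\langle r\rangle$ in $\mathbb Q(e^{2\pi i/N})$. This proves part 4, and Theorem 3. $\square$

For $p=7$ the subgroup is $\langle2\rangle=\{1,2,4\}$ in $(\mathbb Z/7)^*$, of index 2. The two dessins, one of which is the triple found by hand in Section 1, are exchanged by Galois conjugation, and their field of moduli is the quadratic subfield $\mathbb Q(\sqrt{-7})$ of $\mathbb Q(e^{2\pi i/7})$.
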